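# When the clipped part of a torsion-free abelian group splits

All groups in these notes are torsion-free abelian groups, of finite or infinite rank. The rank of $K$ is the size of a maximal independent subset, that is, the dimension of the $\mathbb Q$-vector space $\mathbb Q\otimes K$, and we regard $K$ as a subgroup of that space. So an expression such as $\frac35y$ always makes sense as a vector, and the question is whether it lies in the group. We write $\mathbb N=\{0,1,2,\dots\}$, and "almost all" means "all but finitely many".

## A group of rank three with two different complements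

Let $R=\mathbb Z[1/11]$ and $X=\mathbb Z[1/31]$. Both rings map onto $\mathbb Z/5$, and both $11$ and $31$ map to $1$. For $c=1,2$ take independent vectors $e,x$ and put
$$K_c=\{se+tx:\ s\in R,\ t\in X,\ cs\equiv t \pmod 5\}.$$
This is a group of rank $2$, a copy of $R$ and a copy of $X$ glued together modulo $5$. We first see by hand that $K_c$ is indecomposable. Two small tools do it, and they return throughout the lecture.

**Tool 1: divisible parts.** For a prime $\ell$ put $\ell^\infty K=\bigcap_m\ell^mK$. Every endomorphism of $K$ maps $\ell^mK$ into itself, hence maps $\ell^\infty K$ into itself. Applying this to the two projections of a decomposition $K=P\oplus Q$ we get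
$$\ell^\infty K=(\ell^\infty K\cap P)\oplus(\ell^\infty K\cap Q).\tag{1}$$
If $\ell^\infty K$ has rank $1$, one of the two pieces is $0$, so $\ell^\infty K$ lies in $P$ or in $Q$.

**Tool 2: dividing a component.** Let $K=P\oplus Q$, let $w\in K$ and suppose $Nw=z+z'$ with an integer $N\ne0$, $z\in P$ and $z'\in Q$. If $w=w_P+w_Q$, then $Nw_P=z$ and $Nw_Q=z'$. So
$$\text{the components of } w \text{ are } z/N\in P\ \text{ and }\ z'/N\in Q;\ \text{ in particular both lie in } K.\tag{2}$$
The same computation shows that a direct summand $P$ is pure: if $w\in K$ and $Nw\in P$ with $N\neq 0$, then $w\in P$.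

Now take $K=K_c$. The only multiples of $e$ in $K_c$ are those with $s\in5R$. In $Re\oplus Xx$ the vectors divisible by all powers of $11$ form $Re$, so $11^\infty K_c\subseteq K_c\cap Re=5Re$, and $5Re$ is $11$-divisible. Hence $11^\infty K_c=5Re$, and in the same way $31^\infty K_c=5Xx$. Suppose $K_c=P\oplus Q$ with both nonzero. Both have rank $1$, so $5e$ and $5x$ cannot lie in the same summand; say $5e\in P$ and $5x\in Q$. The vector $w=e+cx$ lies in $K_c$ and $5w=5e+c\cdot5x$, so by (2) its $Q$-component $cx$ lies in $K_c$. But $0\not\equiv c\pmod5$, a contradiction.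

The groups $K_1$ and $K_2$ are not isomorphic. An isomorphism $K_1\to K_2$ maps $5Re$ onto $5Re$ and $5Xx$ onto $5Xx$, so it sends $e\mapsto\eta e$ and $x\mapsto\zeta x$ with units $\eta\in R$, $\zeta\in X$, that is, $\eta=\pm11^k$ and $\zeta=\pm31^l$. Since $e+x\in K_1$, we need $\eta e+\zeta x\in K_2$, which says $2\eta\equiv\zeta\pmod 5$. But $\eta,\zeta\equiv\pm1$, and $2\not\equiv\pm1\pmod 5$.

Now add one more copy $Ra$ of $R$. On $Ra\oplus Re\oplus Xx$ define
$$\theta(a)=2a+5e,\qquad \theta(e)=5a+13e,\qquad\theta(x)=x .$$
The determinant on $Ra\oplus Re$ is $26-25=1$, so $\theta$ is an automorphism. We have $Ra\oplus K_c=\{\alpha a+se+tx:\ cs\equiv t \pmod 5\}$, and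
$$\theta(\alpha a+se+tx)=(2\alpha+5s)a+(5\alpha+13s)e+tx .$$
The image satisfies the condition for $c=2$ exactly when $2(5\alpha+13s)\equiv 26s\equiv s\equiv t\pmod5$, which is the condition for $c=1$. So $\theta$ maps $Ra\oplus K_1$ onto $Ra\oplus K_2$.

Thus the single group $G=Ra\oplus K_2=\theta(Ra)\oplus\theta(K_1)$ is written twice as "a rank-one group plus an indecomposable group of rank $2$", and the two groups of rank $2$ are not isomorphic. The complement has changed its isomorphism type. In this example it has at least stayed indecomposable. Must it?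

## Main Decompositions

**Definition.** A group is *completely decomposable* if it is a direct sum of groups of rank $1$, and *homogeneous* completely decomposable if these rank-one groups can be taken all isomorphic to each other. A group is *clipped* if it has no direct summand of rank $1$. A *Main Decomposition* of $G$ is a decomposition $G=A\oplus H$ with $A$ completely decomposable and $H$ clipped.

An indecomposable group of rank at least $2$ is clipped, so $G=Ra\oplus K_2=\theta(Ra)\oplus\theta(K_1)$ is a pair of Main Decompositions. A clipped group need not be indecomposable; we shall meet many that are not.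

**Definition.** Groups $G,G'$ of finite rank are *nearly isomorphic* if for every prime $p$ there is a monomorphism $\varphi_p:G\to G'$ with $G'/\varphi_p(G)$ finite of order prime to $p$.

For example, $K_2$ and $K_1$ are nearly isomorphic. The map $se+tx\mapsto 2se+tx$ sends $K_2$ onto the subgroup of $K_1$ where the coefficient of $e$ lies in $2R$, which has index $2$ (the vector $e+x\in K_1$ is outside). The map $se+tx\mapsto-3se+tx$ also sends $K_2$ into $K_1$, since $-3s\equiv2s\equiv t\pmod 5$, and its image is the subgroup with coefficient of $e$ in $3R$, of index $3$. For each prime $p$ one of the indices $2$, $3$ is prime to $p$.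

We use the following as known. If $G$ has finite rank, then $G$ has a Main Decomposition, and for any two of them, $G=A\oplus H=A'\oplus H'$, one has $A\cong A'$, while $H$ and $H'$ are nearly isomorphic. For arbitrary torsion-free $G$, if $G=A\oplus H=A'\oplus H'$ are two Main Decompositions, then
$$A\cong A'\qquad\text{and}\qquad \operatorname{rank}H=\operatorname{rank}H'.\tag{3}$$

So, in general, $A$ is determined up to isomorphism and $H$ is not. The following question is from Gabor Braun. Phill Schultz and Lutz Struengmann, "Decompositions of torsion-free abelian groups", arXiv:1810.09644 (2018): *given two Main Decompositions $G=A\oplus H=A'\oplus H'$, is $H$ indecomposable if and only if $H'$ is indecomposable?*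

Two cases need no work. If $A=0$, then $A'=0$ by (3), and $H=G=H'$. If $H=0$, then $H'=0$ by (3). In general the answer is **no**; but the equivalence does hold whenever $A$ or $H$ has finite rank. Precisely:

**Theorem 1 (counterexample).** Let $n$ be an integer $\ge2$ or $n=\aleph_0$, and let $\kappa$ be any infinite cardinal. There is a torsion-free group $G$ with two Main Decompositions $G=A\oplus H=A'\oplus H'$, where $A\cong A'$ is homogeneous completely decomposable of rank $\kappa$ and $\operatorname{rank}H=\operatorname{rank}H'=\aleph_0$, such that $H$ is indecomposable while $H'$ is a direct sum of $n$ nonzero indecomposable groups.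

**Theorem 2 (positive result).** Let $G=A\oplus H=A'\oplus H'$ be Main Decompositions in which $A$ **or** $H$ has finite rank. If $H=\bigoplus_\lambda H_\lambda$, then $H'\cong\bigoplus_\lambda H'_\lambda$ with $H'_\lambda\le H_\lambda$ of finite index, and $H'_\lambda=H_\lambda$ for almost all $\lambda$. In particular $H$ is indecomposable if and only if $H'$ is.

By Theorem 2, in any counterexample both $A$ and $H$ have infinite rank. By Theorem 1, rank $\aleph_0$ for both suffices.

## Gluing patterns, and two designs that fail

Given homomorphisms $\pi:F\to M$ and $\rho:C\to M$, their *pullback* is $H=\{(f,c)\in F\oplus C:\pi(f)=\rho(c)\}$. The group $K_c$ is the pullback of $Re$ and $Xx$ over $\mathbb Z/5$, with $\pi(e)=c$ and $\rho(x)=1$. If $A$ is a further group, extend $\pi$ to $\tilde\pi:A\oplus F\to M$ by $0$ on $A$. Then $A\oplus H$ is the pullback of $\tilde\pi$ and $\rho$. So if $\pi_1,\pi_2:F\to M$ have pullbacks $H_1,H_2$ with the same $\rho$, and if $\theta$ is an automorphism of $A\oplus F$ with $\tilde\pi_2\theta=\tilde\pi_1$, then $(\varphi,c)\mapsto(\theta\varphi,c)$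 is an isomorphism $A\oplus H_1\to A\oplus H_2$. That is what happened in the example.

This suggests how to look for a counterexample. Whether $H$ decomposes can be read off from the *pattern* in which the basis vectors of $F$ and $C$ are glued together: a connected pattern should give an indecomposable group, and a disconnected one visibly splits. The group $A\oplus H$, on the other hand, depends only on $\tilde\pi$ up to automorphisms of $A\oplus F$. So we want one connected and one disconnected pattern whose maps $\tilde\pi$ are equivalent.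

**A design with one gluing prime.** Take rank-one groups $Y_jy_j$ and tie them all together by adjoining the vectors $\frac{y_0+y_j}5$. Take $F=\bigoplus_iRe_i$ and glue $e_i$ to $y_i$ modulo $3$, say $\pi(e_i)=v_i\in\bigoplus_j(\mathbb Z/3)v_j$. Everything is connected through the $y$'s. To disconnect the pattern, untie $e_i$ for $i$ in some nonempty set $T$ by $\pi_T(e_i)=0$, and let the remaining $e_i$ take over all the $v_j$. This stops working at once: for $i\in T$ the whole of $Re_i$ lies in the pullback and is a direct summand of rank $1$, so the pullback is not clipped. The remedy is to give each $e_i$ a second partner $x_i$, glued modulo another prime, $2$. When $e_i$ is released from the $y$'s it stays glued to $x_i$, and the piece that falls off has rank $2$.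

**A design with finitely many indices.** So let $M=\bigoplus_i(\mathbb Z/2)u_i\oplus\bigoplus_j(\mathbb Z/3)v_j$, with $\pi_\varnothing(e_i)=u_i+v_i$ for all $i$, and $\pi_T(e_i)=u_i$ for $i\in T$. Suppose the indices run over a finite set of size $N$ and $T\neq\varnothing$. An equation $\tilde\pi_T\theta=\tilde\pi_\varnothing$ forces the images of $\pi_T$ and $\pi_\varnothing$ to agree. The image of $\pi_\varnothing$ is all of $M$, since $\pi_\varnothing(3e_i)=u_i$ and $\pi_\varnothing(-2e_i)=v_i$. But the projection of the image of $\pi_T$ to $(\mathbb Z/3)^N$ is generated by the fewer than $N$ elements coming from $i\notin T$, so it is not everything. However we define $\pi_T$ outside $T$, the design fails by this count.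

With indices in $\mathbb N$ the count is no obstacle: the indices outside $T$ can be put in bijection with all of $\mathbb N$. The simplest instance is $T=\{0\}$, with $\pi_T(e_0)=u_0$ and $\pi_T(e_i)=u_i+v_{i-1}$ for $i\ge1$. The pair $e_0,x_0$ falls off, and all $v_j$ are still hit. It remains to make this precise, to prove the indecomposability and the clippedness, and to find $\theta$.

## The groups $H_T$

Choose pairwise distinct primes $r,p_i,q_i$ $(i\in\mathbb N)$, none in $\{2,3,5\}$, and put $R=\mathbb Z[1/r]$, $X_i=\mathbb Z[1/p_i]$, $Y_i=\mathbb Z[1/q_i]$. In a $\mathbb Q$-vector space with basis $\{e_i,x_i,y_i,a_i\}$ let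
$$F=\bigoplus_iRe_i,\qquad D_Y=\bigoplus_jY_jy_j,\qquad Y=D_Y+\sum_{j\ge1}\mathbb Z\,\frac{y_0+y_j}5,\qquad C=\bigoplus_iX_ix_i\oplus Y .$$
Let $M=\bigoplus_i(\mathbb Z/2)u_i\oplus\bigoplus_j(\mathbb Z/3)v_j$. It is a $\mathbb Z/6$-module, and $r$ is invertible modulo $6$, so it is an $R$-module.

Define $\rho:C\to M$ by $\rho(\xi x_i)=\xi u_i$ for $\xi\in X_i$, by $\rho(\eta y_j)=\eta v_j$ for $\eta\in Y_j$, and by $\rho(y)=-\rho(5y)$ for $y\in Y$. The first two make sense because $p_i$ is odd and $q_j\ne3$. In the third, $5Y\subseteq D_Y$, so the right side is defined; and for $y\in D_Y$ it gives the old value, because $-5\equiv1\pmod3$.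

Let $T\subseteq\mathbb N$ with $I=\mathbb N\setminus T$ infinite, and let $\sigma:I\to\mathbb N$ be a bijection, with $\sigma=\mathrm{id}$ if $T=\varnothing$. Let $\pi_T:F\to M$ be the $R$-linear map with
$$\pi_T(e_i)=u_i+v_{\sigma(i)}\ (i\in I),\qquad\pi_T(e_i)=u_i\ (i\in T),$$
and put
$$H_T=\{(f,c)\in F\oplus C:\ \pi_T(f)=\rho(c)\}.\tag{4}$$
This group has rank $\aleph_0$. We write $f+c$ for $(f,c)$.

Let $L$ be the analogous pullback of $\bigoplus_{i\in I}Re_i$ and $\bigoplus_{i\in I}X_ix_i\oplus Y$ over $\bigoplus_{i\in I}(\mathbb Z/2)u_i\oplus\bigoplus_j(\mathbb Z/3)v_j$, and for $i\in T$ let $K_i$ be the pullback of $Re_i$ and $X_ix_i$ over $(\mathbb Z/2)u_i$. The maps $\pi_T$ and $\rho$ respect these partitions of $F$, $C$ and $M$: for $i\in T$ the vectors $e_i$ and $x_i$ are sent into $(\mathbb Z/2)u_i$, and everything else is sent into the other part of $M$. The condition $\pi_T(f)=\rho(c)$ may therefore be checked part by part, and so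
$$H_T=L\oplus\bigoplus_{i\in T}K_i.\tag{5}$$
For $T=\varnothing$ this reads $H_\varnothing=L$. In the instance $T=\{0\}$, $\sigma(i)=i-1$, it says $H_T=L\oplus K_0$.

The plan is now: $L$ and the $K_i$ are indecomposable; every $H_T$ is clipped; and $A\oplus H_\varnothing\cong A\oplus H_T$ for $A$ a direct sum of countably many copies of $R$.

## Which vectors a summand of $H_T$ must contain

This section collects the facts that let us track a decomposition. Let $E$ be either $H_T$ or $L$. The indices of the vectors $e_i,x_i$ in $E$ run over $J=\mathbb N$ or $J=I$ respectively; the index of $y_j$ runs over $\mathbb N$ in both cases. Put $F_J=\bigoplus_{i\in J}Re_i$ and $N_E=E\cap F$. An element of $F_J$ lies in $E$ exactly when $\pi_T$ kills it, so $N_E=\ker(\pi_T|_{F_J})$, and $6F_J\subseteq N_E$.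

**(F1)** *$\frac35y_j\notin C$ for all $j$.* Suppose $\frac35y_j\in C$. Its $X$-part is $0$, so $\frac35y_j=d+\sum_{k\ge1}\gamma_k\frac{y_0+y_k}5$ with $d=\sum_k\delta_ky_k\in D_Y$ and $\gamma_k\in\mathbb Z$. For $k\ge1$, $k\ne j$, the $y_k$-coordinate gives $0=\delta_k+\gamma_k/5$, so $\gamma_k/5\in Y_k=\mathbb Z[1/q_k]$, and hence $5\mid\gamma_k$. If $j\ge1$, the $y_0$-coordinate gives $\frac15\sum_k\gamma_k\in Y_0$, so $5\mid\sum_k\gamma_k$ and therefore $5\mid\gamma_j$; then the $y_j$-coordinate gives $\frac35=\delta_j+\gamma_j/5\in Y_j$, which is false. If $j=0$, all $\gamma_k$ are divisible by $5$, and the $y_0$-coordinate gives $\frac35=\delta_0+\frac15\sum_k\gamma_k\in Y_0$, which is false.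

**(F2)** *In any decomposition $E=P\oplus Q$, each $2x_i$ $(i\in J)$ and each $3y_j$ lies in $P$ or in $Q$, and $N_E=(N_E\cap P)\oplus(N_E\cap Q)$.* We have $5E\subseteq D:=\bigoplus Re_i\oplus\bigoplus X_ix_i\oplus\bigoplus Y_jy_j$. In $D$ only the summand $X_ix_i$ contains nonzero elements divisible by all powers of $p_i$, so $p_i^\infty D=X_ix_i$. If $h\in p_i^\infty E$, then $5h\in p_i^\infty D$, so $h\in\mathbb Qx_i$. On the other hand $2X_ix_i\subseteq E$, because $\rho(2\xi x_i)=0$, and this group is $p_i$-divisible. So $p_i^\infty E$ has rank $1$ and contains $2x_i$. In the same way $q_j^\infty E\subseteq\mathbb Qy_j$, and it contains $3Y_jy_j$, hence $3y_j$. Finally, $h\in r^\infty E$ gives $5h\in r^\infty D=F$, so the $C$-part of $h$ is $0$ and $h\in E\cap F=N_E$. Conversely, $N_E$ is the kernel of an $R$-linear map, hence an $R$-module, hence $r$-divisible. So $r^\infty E=N_E$. Now apply Tool 1.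

**(F3)** *The vectors $\frac{3y_0+3y_j}5$ $(j\ge1)$, $\;3e_i+3x_i$ $(i\in J)$ and $2e_i+2y_{\sigma(i)}$ $(i\in I)$ lie in $E$, while $x_i$ and $3x_i$ do not.* First, $\rho\big(3\cdot\frac{y_0+y_j}5\big)=3\rho\big(\frac{y_0+y_j}5\big)$ is three times an element of $\bigoplus(\mathbb Z/3)v_j$, so it is $0$. Next, $\pi_T(3e_i)=3u_i=u_i=\rho(3x_i)$, whether $i\in T$ or not, because $3v=0$. Next, $\pi_T(2e_i)=2v_{\sigma(i)}=\rho(2y_{\sigma(i)})$. Finally $\rho(x_i)=\rho(3x_i)=u_i\ne0$.

**(F4)** *If $P$ is a direct summand of $E$ with $N_E\cap P\neq0$, then $P$ contains some $z=6\sum n_ie_i$ with $n_i\in\mathbb Z$ and $\gcd(n_i)=1$.* Let $0\ne z'\in N_E\cap P$. The coefficients of $z'$ lie in $R$, so for some $k$ we have $6r^kz'=6\sum m_ie_i$ with $m_i\in\mathbb Z$. Let $g=\gcd(m_i)$ and $z=6\sum(m_i/g)e_i$. Then $z\in6F_J\subseteq E$ and $gz\in P$, so $z\in P$ because $P$ is pure.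

## Indecomposability of $L$ and $K_i$, and clippedness of $H_T$

**Step 1: $L$ is indecomposable.** In particular $H_\varnothing$ is. The purpose of the step is to show that the summand containing $3y_0$ swallows everything: first all $y$'s through the fifths, then the $e$'s through the prime $3$, then the $x$'s through the prime $2$.

Let $L=P\oplus Q$. By (F2) we may assume $3y_0\in P$. If $3y_j\in Q$ for some $j$, apply (2) to $w=\frac{3y_0+3y_j}5\in L$ with $5w=3y_0+3y_j$: the $Q$-component $\frac35y_j$ lies in $L$, hence in $C$, against (F1). So all $3y_j$ lie in $P$.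

Next, $N_L=6\bigoplus_{i\in I}Re_i$. Indeed $\pi_T\big(\sum f_ie_i\big)=\sum f_iu_i+\sum f_iv_{\sigma(i)}$, and since $\sigma$ is injective this vanishes only if every $f_i$ lies in $2R\cap3R=6R$. Suppose $N_L\cap Q\neq0$, and take $z=6\sum n_ie_i\in Q$ with $\gcd(n_i)=1$ from (F4). The element $w=\sum n_i(2e_i+2y_{\sigma(i)})$ lies in $L$ by (F3), and
$$3w=z+6\sum n_iy_{\sigma(i)},\qquad z\in Q,\quad 6\sum n_iy_{\sigma(i)}\in P .$$
By (2) the vector $z/3=2\sum n_ie_i$ lies in $L$, hence in $N_L=6\bigoplus_IRe_i$. So $n_i\in3R\cap\mathbb Z=3\mathbb Z$ for all $i$, a contradiction. Thus $N_L\cap Q=0$, and by (F2) $N_L\subseteq P$. So $6e_i\in P$ for all $i\in I$.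

If $2x_i\in Q$, then $2(3e_i+3x_i)=6e_i+3\cdot2x_i$ and (2) put $3x_i$ into $L$, against (F3). So $P$ contains all $6e_i$, $2x_i$, $3y_j$. Every element of $L$ has a nonzero multiple in the subgroup they generate, so $L/P\cong Q$ is torsion; being torsion-free, $Q=0$.

**Step 2: $K_i$ is indecomposable for $i\in T$.** This repeats the opening example with $2$ in place of $5$. Here $r^\infty K_i=2Re_i$ and $p_i^\infty K_i=2X_ix_i$. If $K_i=P\oplus Q$ with both nonzero, both have rank $1$, so $2e_i$ and $2x_i$ lie in different summands, say $2e_i\in P$ and $2x_i\in Q$. The $Q$-component of $e_i+x_i\in K_i$ is $x_i\notin K_i$, a contradiction.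

**Step 3: $H_T$ is clipped.** We show that a summand of rank $1$ can contain none of the vectors $3y_j$, then none of the $2x_i$, and then that it cannot exist. Let $H_T=W\oplus W'$ with $\operatorname{rank}W=1$, and write $N_T=N_{H_T}=\ker\pi_T$.

(i) Suppose $3y_j\in W$. Choose $k\ne j$ with $0\in\{j,k\}$. Since $W$ has rank $1$, $3y_k\notin W$, so $3y_k\in W'$ by (F2). By (2), the $W$-component $\frac35y_j$ of $\frac{3y_j+3y_k}5\in H_T$ lies in $H_T$, against (F1). So all $3y_j$ lie in $W'$.

(ii) Suppose $2x_i\in W$. Then $W\subseteq\mathbb Qx_i$, so $N_T\cap W=0$ and $N_T\subseteq W'$ by (F2); in particular $6e_i\in W'$. By (2), the $W$-component $3x_i$ of $3e_i+3x_i$ lies in $H_T$, against (F3). So all $2x_i$ lie in $W'$.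

(iii) If $N_T\subseteq W'$, then $W'$ contains all $6e_i,2x_i,3y_j$, and $H_T/W'\cong W$ is torsion, a contradiction. So $N_T\cap W\ne0$ by (F2), and (F4) gives $z=6\sum n_ie_i\in W$ with $\gcd(n_i)=1$. For $w=\sum n_i(3e_i+3x_i)\in H_T$ we have $2w=z+6\sum n_ix_i$ with the second term in $W'$. By (2), $z/2=3\sum n_ie_i$ lies in $H_T\cap F=\ker\pi_T$. But $\pi_T\big(3\sum n_ie_i\big)=\sum n_iu_i$, because $3u_i=u_i$ and $3v=0$. So all $n_i$ are even, a contradiction.

The prime $2$ did its work in (iii) for every $i$, including $i\in T$; this is why the second partner $x_i$ was needed.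

## Exchanging the gluing maps with the help of $A$

We must find an automorphism of $A\oplus F$ carrying $\tilde\pi_\varnothing$ to $\tilde\pi_T$. The idea is to move the gluing from $F$ to $A$. If two maps onto $M$ lift through each other, the gluing can sit on either summand, and nobody can see on $A\oplus F$ which of the two patterns it came from.

**Lemma 1.** Let $\pi:F\to M$ and $\pi':A\to M$ be homomorphisms, and suppose there are $\mu:A\to F$ and $\nu:F\to A$ with $\pi\mu=\pi'$ and $\pi'\nu=\pi$. Then there is an automorphism $\tau$ of $A\oplus F$ such that $\tilde\pi\tau(a+f)=\pi'(a)$ for all $a\in A$, $f\in F$, where $\tilde\pi(a+f)=\pi(f)$.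

*Proof.* Put $\alpha(a+f)=a+f-\nu(f)$ and $\beta(a+f)=a+f+\mu(a)$. These are automorphisms, with inverses $a+f\mapsto a+f+\nu(f)$ and $a+f\mapsto a+f-\mu(a)$. Then $\tilde\pi\beta(a+f)=\pi(f)+\pi\mu(a)=\pi(f)+\pi'(a)$. Replacing $a$ by $a-\nu(f)$,
$$\tilde\pi\beta\alpha(a+f)=\pi(f)+\pi'(a)-\pi'\nu(f)=\pi'(a).$$
So $\tau=\beta\alpha$ works. $\square$

**Step 4: $A\oplus H_\varnothing\cong A\oplus H_T$ for $A=\bigoplus_{i\in\mathbb N}Ra_i$.** Let $\tilde\pi_T(a+f)=\pi_T(f)$, so that
$$A\oplus H_T=\{(\varphi,c)\in(A\oplus F)\oplus C:\ \tilde\pi_T(\varphi)=\rho(c)\}.\tag{6}$$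
As we saw, it suffices to find an automorphism $\theta$ of $A\oplus F$ with $\tilde\pi_T\theta=\tilde\pi_\varnothing$.

Let $\pi':A\to M$ be the $R$-linear map with $\pi'(a_i)=u_i+v_i=\pi_\varnothing(e_i)$, a copy of the connected pattern on $A$. To lift, use that $3$ acts as $1$ on the $u$'s and as $0$ on the $v$'s, while $-2$ acts as $0$ on the $u$'s and as $1$ on the $v$'s. Define $R$-linear maps
$$\mu:A\to F,\quad\mu(a_i)=3e_i-2e_{\sigma^{-1}(i)};\qquad \nu:F\to A,\quad\nu(e_i)=\begin{cases}3a_i-2a_{\sigma(i)}&i\notin T,\\3a_i&i\in T.\end{cases}$$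
Here $\sigma^{-1}(i)$ exists for every $i\in\mathbb N$ because $\sigma$ is onto; this is the point that failed for finitely many indices. Now
$$\pi_T\mu(a_i)=3\pi_T(e_i)-2\big(u_{\sigma^{-1}(i)}+v_i\big)=u_i+v_i=\pi'(a_i),$$
and for $i\notin T$
$$\pi'\nu(e_i)=3(u_i+v_i)-2(u_{\sigma(i)}+v_{\sigma(i)})=u_i+v_{\sigma(i)}=\pi_T(e_i),$$
while for $i\in T$ we get $\pi'\nu(e_i)=3(u_i+v_i)=u_i=\pi_T(e_i)$. So $\pi_T\mu=\pi'$ and $\pi'\nu=\pi_T$, and Lemma 1 gives $\tau$ with $\tilde\pi_T\tau(a+f)=\pi'(a)$. Let $s$ be the automorphism of $A\oplus F$ exchanging $a_i\leftrightarrow e_i$, and put $\theta=\tau s$. The $A$-part of $s(a+f)$ is $s(f)$, so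
$$\tilde\pi_T\theta(a+f)=\pi'(s(f))=\pi_\varnothing(f)=\tilde\pi_\varnothing(a+f).$$

**Step 5: conclusion of Theorem 1.** Given $n$ and $\kappa$, choose $T$ with $|T|=n-1$ if $n$ is finite, and $T$ infinite with infinite complement if $n=\aleph_0$. Let $G=R^{(\kappa)}\oplus H_\varnothing$, where $R^{(\kappa)}$ is the direct sum of $\kappa$ copies of $R$. Since $\kappa$ is infinite, $R^{(\kappa)}\cong R^{(\kappa)}\oplus R^{(\aleph_0)}$, and Step 4 gives
$$G\cong R^{(\kappa)}\oplus R^{(\aleph_0)}\oplus H_\varnothing\cong R^{(\kappa)}\oplus R^{(\aleph_0)}\oplus H_T\cong R^{(\kappa)}\oplus H_T .$$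
So $G=A\oplus H=A'\oplus H'$ with $A=R^{(\kappa)}\cong A'$, $H=H_\varnothing$ and $H'\cong H_T$. By Step 3 both $H$ and $H'$ are clipped, so these are Main Decompositions, and both clipped parts have rank $\aleph_0$. By Step 1, $H$ is indecomposable. By (5) and Steps 1 and 2, $H'\cong L\oplus\bigoplus_{i\in T}K_i$ is a direct sum of $n$ nonzero indecomposable groups. $\blacksquare$

## Rank-one groups and the ring $\operatorname{End}R$

We turn to Theorem 2. From here on, $R$ is any group of rank $1$, viewed inside $\mathbb Q$, and $S=\operatorname{End}R=\{s\in\mathbb Q:sR\subseteq R\}$. We collect what is needed about $R$.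

**(R1)** *$S$ is a principal ideal domain.* If $m/n\in S$ in lowest terms and $um+vn=1$, then $1/n=u\frac mn+v\in S$. So every element of $S$ is an integer times a unit of $S$, and every ideal is generated by its intersection with $\mathbb Z$, hence by one integer.

**(R2)** *For $0\ne b\in S$ the group $R/bR$ is finite, and every group between $bR$ and $R$ is isomorphic to $R$.* By the previous argument $bR=mR$ for an integer $m>0$. Finitely many elements of $R$ always lie in a cyclic subgroup, so every finitely generated subgroup of $R/mR$ is cyclic, of order dividing $m$. A cyclic subgroup of the largest order must then be all of $R/mR$. So $R/mR$ is cyclic of some order $N\mid m$, and its subgroups are $k(R/mR)$ with $k\mid N$. A group between $mR$ and $R$ is therefore $kR+mR=kR\cong R$.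

**(R3)** *For $s\in S$ and $0\ne b\in S$: $sR\subseteq bR$ if and only if $s\in bS$.* Both say $s/b\in S$. Also, if $b,c$ are coprime in $S$, then $bR\cap cR=bcR$: with $ub+vc=1$ and $x\in bR\cap cR$ we have $x=ubx+vcx\in bcR$.

**(R4)** *If $R_1$ has rank $1$ and $R_1\not\cong R$, every composite $R\to R_1\to R$ is $0$.* Suppose $fh=s\ne0$ with $h:R\to R_1$ and $f:R_1\to R$. A nonzero homomorphism from a rank-one group to a torsion-free group is injective, so $R_1\cong f(R_1)$, and $sR\subseteq f(R_1)\subseteq R$. By (R2), $R_1\cong R$.

**(R5)** *A group $K$ has a summand isomorphic to $R$ if and only if $fh=1$ for some $h:R\to K$ and $f:K\to R$; it suffices that $fh$ is a unit of $S$.* If $fh=1$, then $K=h(R)\oplus\ker f$. If $fh=u$ is a unit, replace $f$ by $u^{-1}f$.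

For instance, let $R=\mathbb Z[1/11]$ and let $K_1$ be the group from the opening. Then $S=R$. A homomorphism $h:R\to K_1$ has image in $11^\infty K_1=5Re$. A homomorphism $f:K_1\to R$ kills $x$, so $f(se+tx)=s\,f(e+x)$, a multiple of $s$ by an element of $R$. So all composites $fh$ lie in $5S$. The next lemma says that such a common prime always exists.

**Lemma 2.** If $K$ has no summand $\cong R$, there is a maximal ideal $\mathfrak m$ of $S$ with $fh\in\mathfrak m$ for all $h:R\to K$, $f:K\to R$.

*Proof.* If the composites $fh$ generate a proper ideal, take a maximal ideal containing it. Otherwise finitely many composites $f_kh_k$ generate $S$. The entries of the square matrix $(f_kh_l)_{k,l}$ then generate $S$, so its first elementary divisor is a unit: by Smith normal form there are invertible matrices $U,V$ over $S$ such that the $(1,1)$ entry of $U(f_kh_l)V$ is a unit. Put $f=\sum_kU_{1k}f_k$ and $h=\sum_lh_lV_{l1}$. Then $fh=\sum_{k,l}U_{1k}f_kh_lV_{l1}$ is that entry, so by (R5) $K$ has a summand $\cong R$, a contradiction. $\square$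

## From $R^n\oplus K\cong R^n\oplus K'$ to $R\oplus K\cong R\oplus K'$

One cannot hope to cancel $R$ completely: $R\oplus K_1\cong R\oplus K_2$ with $K_1\not\cong K_2$ in the opening example. But all copies except one can be canceled.

**Lemma 3.** If $K,K'$ are torsion-free, $n\ge1$ and $R^n\oplus K\cong R^n\oplus K'$, then $R\oplus K\cong R\oplus K'$.

*Proof.* **Set-up: encoding $K'$ as a kernel.** Compose the isomorphism with the projection of $R^n\oplus K'$ to $R^n$. This gives a split epimorphism $(b,f):R^n\oplus K\to R^n$ with kernel $\cong K'$, where $b\in M_n(S)$ and $f:K\to R^n$. Let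
$$J=\{fg:\ g\in\operatorname{Hom}(R,K)\}\subseteq\operatorname{Hom}(R,R^n)=S^n ,$$
an $S$-submodule. A splitting consists of $a\in M_n(S)$ and $g':R^n\to K$ with $ba+fg'=1$; for $v\in S^n$ this gives $v=b(av)+f(g'v)$. So
$$bS^n+J=S^n .\tag{7}$$
The following moves replace $(b,f)$ by another split epimorphism with kernel $\cong K'$, so that (7) persists for the new data:

* (i) $(b,f)\to(xb,xf)$ with $x\in GL_n(S)$, which composes with an automorphism of $R^n$ and changes $J$ to $xJ$;
* (ii) $b\to by$ with $y\in GL_n(S)$, which precomposes with the automorphism $y\oplus1$ of $R^n\oplus K$ and leaves $J$ unchanged;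
* (iii) $b\to b+fg$ with $g\in\operatorname{Hom}(R^n,K)$, which precomposes with the automorphism $(\mathbf r,k)\mapsto(\mathbf r,k+g\mathbf r)$ and leaves $J$ unchanged.

The columns of $fg$ in (iii) are arbitrary elements of $J$, so (iii) means adding arbitrary elements of $J$ to the columns of $b$. A submodule of $S^n$ has generators stacked along a basis of $S^n$; so by a move (i) we may assume $J=\bigoplus_id_iS\epsilon_i$, with $\epsilon_i$ the standard basis and $d_1\mid d_2\mid\dots\mid d_n$ (zeros allowed at the end).

**Reduction: we can reach $b=\operatorname{diag}(b_1,1,\dots,1)$ with $J$ unchanged.** Suppose $b=\operatorname{diag}(b',1,\dots,1)$ with $b'$ of size $m\ge2$; at the start $m=n$, and for $n=1$ there is nothing to do. Let $(\beta_1,\dots,\beta_m)$ be the last row of $b'$. Projecting (7) to coordinate $m$ shows that $\beta_1,\dots,\beta_m,d_m$ generate $S$. First we make the row unimodular, meaning that its entries alone generate $S$, by adding multiples of $d_m$ to the $\beta_j$. This is allowed: $d_m\epsilon_m\in J$, so adding a multiple of it to column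 $j$ is a move (iii), and it changes only the entry $\beta_j$.

If $d_m=0$, the row is already unimodular. Let $d_m\ne0$. If $\beta_1=0$, replace it by $d_m$; the row together with $d_m$ still generates $S$. So $\beta_1\neq0$ has only finitely many prime divisors up to units. We choose $y\in S$ so that $\beta_1,\beta_2+d_my,\beta_3,\dots,\beta_m$ have no common prime divisor. Let $\pi$ be a prime dividing $\beta_1$. If $\pi\mid d_m$, then some $\beta_j$ with $j\ge2$ is not divisible by $\pi$, because the row and $d_m$ generate $S$; adding $d_my$ to $\beta_2$ does not change $\beta_2$ modulo $\pi$, so any $y$ works for $\pi$. If $\pi\nmid d_m$, then $d_m$ is invertible modulo $\pi$, and we can prescribe $y$ modulo $\pi$ with $\beta_2+d_my\not\equiv0\pmod\pi$. The Chinese remainder theorem gives one $y$ for all $\pi$.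

A unimodular row over a principal ideal domain can be carried to $(0,\dots,0,1)$ by an invertible matrix from the right. So a move (ii) on the first $m$ columns turns the last row of $b'$ into $(0,\dots,0,1)$. Now apply the move (i) with $x=1-\sum_{i<m}b_{im}E_{im}$, which subtracts $b_{im}$ times row $m$ from row $i$. Row $m$ of $b$ is $\epsilon_m$ transposed, so only column $m$ changes, and it becomes $\epsilon_m$. Finally $xJ=J$: the matrix $x$ fixes $\epsilon_i$ for $i\ne m$, and $x(d_m\epsilon_m)=d_m\epsilon_m-\sum_{i<m}b_{im}d_m\epsilon_i\in J$ because $d_i\mid d_m$ for $i<m$; the same holds for $x^{-1}=1+\sum_{i<m}b_{im}E_{im}$. Now $b=\operatorname{diag}(b'',1,\dots,1)$ with $b''$ of size $m-1$. Iterate down to size $1$.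

**Reading off the result.** With $b=\operatorname{diag}(b_1,1,\dots,1)$ and $f=(f_1,\dots,f_n)$ the kernel is
$$\{(\mathbf r,k):\ b_1r_1+f_1k=0,\ r_i=-f_ik\ (i\ge2)\}\cong\ker\big((b_1,f_1):R\oplus K\to R\big)$$
by $(\mathbf r,k)\mapsto(r_1,k)$. It remains to see that $(b_1,f_1)$ splits. Projecting (7) to the first coordinate gives $b_1S+d_1S=S$, say $b_1a+d_1c=1$. Since $d_1\epsilon_1\in J$, there is $g:R\to K$ with $d_1\epsilon_1=fg$, so $d_1=f_1g$. Hence $b_1a+f_1(gc)=1$, and $(b_1,f_1)$ is a split epimorphism with kernel $\cong K'$. Therefore $R\oplus K\cong R\oplus K'$. $\square$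

## The subgroup $f^{-1}(bR)$ and a decomposition adapted to it

Suppose now $R\oplus K\cong R\oplus K'$. As in the last proof, $K'$ is isomorphic to the kernel of a split epimorphism $(b,f):R\oplus K\to R$ with $b\in S$. If $b\ne0$, the map $b:R\to R$ is injective, so projection to $K$ embeds the kernel, onto the set of $k$ with $f(k)\in bR$:
$$K'\cong f^{-1}(bR).\tag{8}$$
In the opening example $\theta$ followed by projection to $Ra$ gives $b=2$ and $f(se+tx)=5s$. So $K_2\cong\{se+tx\in K_1:5s\in2R\}$, the subgroup with $s\in2R$, as we found by hand.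

If $K=\bigoplus K_\lambda$, one would like to conclude that $f^{-1}(bR)$ is the sum of its intersections with the $K_\lambda$. This is false. Take $R=\mathbb Z[1/11]$ and $K=K_1\oplus K_1^*$, two copies of $K_1$ with vectors $e,x$ and $e^*,x^*$. Let $b=2$ and $f(se+tx+s^*e^*+t^*x^*)=5s+5s^*$. With $h(1)=5e$ we have $fh=25$ and $2\cdot(-12)+25=1$, so $(b,f)$ splits. Now $f^{-1}(2R)$ is given by $s+s^*\in2R$. It contains $(e+x)+(e^*+x^*)$ but neither $e+x$ nor $e^*+x^*$. The test modulo $2$ mixes the two summands.

The way out is to change $f$ by an automorphism of $K$ so that the test is made in one summand only. Here put $\varepsilon(se+tx+s^*e^*+t^*x^*)=h(5s^*)=25s^*e$, so that $\varepsilon^2=0$. Then $f(1-\varepsilon)$ takes the value $5s+5s^*-125s^*=5s-120s^*$, and modulo $2R$ only $5s$ remains. So $f^{-1}(2R)$ is isomorphic to $\{k\in K_1:s\in2R\}\oplus K_1^*$. The next lemma does this for all prime powers dividing $b$, one after another, without disturbing the earlier ones.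

**Lemma 4.** Let $K=\bigoplus_\lambda K_\lambda$ be torsion-free without summand $\cong R$, and let $R\oplus K\cong R\oplus K'$. Then $K'\cong\bigoplus K'_\lambda$ with $K'_\lambda\le K_\lambda$ of finite index, $K'_\lambda=K_\lambda$ for almost all $\lambda$, and $K'_\lambda=K_\lambda$ whenever all composites $R\to K_\lambda\to R$ vanish.

*Proof.* **Set-up.** Let $(b,f)$ be as above, with $ba+fh=1$ for some $a\in S$ and $h:R\to K$. If $b=0$, then $fh=1$ and $K$ has a summand $\cong R$ by (R5); so $b\ne0$ and (8) holds. If $b$ is a unit, then $K'\cong f^{-1}(R)=K$ and we are done. Otherwise write $b=(\text{unit})\prod_{j=1}^s\pi_j^{k_j}$ with pairwise non-associate primes $\pi_j$ of $S$ and $k_j\ge1$.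

**Choosing a summand for each prime.** Let $f_\lambda=f|_{K_\lambda}$, let $h_\lambda:R\to K_\lambda$ be the components of $h$, and put $m_\lambda=f_\lambda h_\lambda\in S$. For one nonzero $r_0\in R$ the element $h(r_0)$ has finite support, and $h_\lambda(r_0)=0$ forces $h_\lambda=0$ because $R$ has rank $1$. So almost all $h_\lambda$ vanish, and $\sum_\lambda m_\lambda=fh\equiv1\pmod b$. Hence for each $j$ not all $m_\lambda$ are divisible by $\pi_j$: choose $\lambda(j)$ with $\pi_j\nmid m_{\lambda(j)}$. By the Chinese remainder theorem choose $c_j\in S$ with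
$$c_jm_{\lambda(j)}\equiv1\pmod{\pi_j^{k_j}},\qquad c_j\equiv0\pmod{\pi_i^{k_i}}\ (i\neq j).$$

**Concentrating the test for $\pi_j$ in $K_{\lambda(j)}$.** Put $f^{(0)}=f$, and for $j=1,\dots,s$ put $f^{(j)}=f^{(j-1)}(1-\varepsilon_j)$, where
$$\varepsilon_j(k)=h_{\lambda(j)}\Big(c_j\sum_{\lambda\ne\lambda(j)}f^{(j-1)}_\lambda(k_\lambda)\Big)\in K_{\lambda(j)}$$
and $f^{(j-1)}_\lambda=f^{(j-1)}|_{K_\lambda}$. The map $\varepsilon_j$ kills $K_{\lambda(j)}$ and has its image in it, so $\varepsilon_j^2=0$, and $1-\varepsilon_j$ is an automorphism of $K$ with inverse $1+\varepsilon_j$. By definition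
$$f^{(j)}(k)=f^{(j-1)}(k)-f^{(j-1)}_{\lambda(j)}h_{\lambda(j)}\,c_j\sum_{\lambda\ne\lambda(j)}f^{(j-1)}_\lambda(k_\lambda),\tag{9}$$
where $f^{(j-1)}_{\lambda(j)}h_{\lambda(j)}$ is an element of $S$.

Modulo $\pi_i^{k_i}R$ with $i\ne j$ the subtracted term vanishes, because $c_j\equiv0$. So step $j$ changes nothing modulo the other prime powers. In particular $f^{(j-1)}\equiv f\pmod{\pi_j^{k_j}R}$, as only steps with index different from $j$ came before. Hence $f^{(j-1)}_{\lambda(j)}h_{\lambda(j)}-m_{\lambda(j)}$ maps $R$ into $\pi_j^{k_j}R$, and by (R3) $f^{(j-1)}_{\lambda(j)}h_{\lambda(j)}\equiv m_{\lambda(j)}\pmod{\pi_j^{k_j}}$. Substituting in (9), modulo $\pi_j^{k_j}R$,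
$$f^{(j)}(k)\equiv\sum_\lambda f_\lambda(k_\lambda)-c_jm_{\lambda(j)}\sum_{\lambda\ne\lambda(j)}f_\lambda(k_\lambda)\equiv f_{\lambda(j)}(k_{\lambda(j)}).$$
Later steps do not change this. So with $\omega=(1-\varepsilon_1)\cdots(1-\varepsilon_s)\in\operatorname{Aut}K$ we have $f\omega=f^{(s)}$ and
$$f\omega(k)\equiv f_{\lambda(j)}(k_{\lambda(j)})\pmod{\pi_j^{k_j}R}\qquad\text{for every } j=1,\dots,s.$$

**Reading off the decomposition.** By (R3), $bR=\bigcap_j\pi_j^{k_j}R$. Since $(f\omega)^{-1}(bR)=\omega^{-1}\big(f^{-1}(bR)\big)$,
$$K'\cong f^{-1}(bR)\cong(f\omega)^{-1}(bR)=\bigoplus_\lambda K'_\lambda,\qquad K'_\lambda=\{k\in K_\lambda:\ f_\lambda(k)\in\pi_j^{k_j}R\ \text{ for all } j \text{ with } \lambda(j)=\lambda\}.$$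
The quotient $K_\lambda/K'_\lambda$ embeds in the product of the groups $R/\pi_j^{k_j}R$ with $\lambda(j)=\lambda$, which is finite by (R2). If $\lambda$ is none of $\lambda(1),\dots,\lambda(s)$, then $K'_\lambda=K_\lambda$; this covers almost all $\lambda$. If $\lambda=\lambda(j)$, then $m_\lambda=f_\lambda h_\lambda$ is not divisible by $\pi_j$, so it is a nonzero composite $R\to K_\lambda\to R$. So $K'_\lambda=K_\lambda$ whenever all these composites vanish. $\square$

## Removing the types of $A$ one at a time

Lemmas 3 and 4 handle the summands of $A$ isomorphic to one $R$. To induct, the intermediate group must again be clipped. This is the purpose of the next lemma.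

**Lemma 5.** Let $A$ be completely decomposable of finite rank, $H$ clipped, and $A\oplus H\cong A\oplus H^1$. Then $H^1$ is clipped.

*Proof.* Suppose $H^1$ has a summand of rank $1$, isomorphic to $R$, say, and let $S=\operatorname{End}R$. Write $A=B\oplus A_0$ with $B\cong R^m$, $m\ge0$, and $A_0$ a direct sum of rank-one groups $\not\cong R$. Then $A\oplus H\cong A\oplus H^1$ has a summand $\cong R^{m+1}$. So the identity of $R^{m+1}$ factors through $R^m\oplus A_0\oplus H$, and in $M_{m+1}(S)=\operatorname{End}(R^{m+1})$ it is a sum of three composites: $R^{m+1}\to R^m\to R^{m+1}$, then $R^{m+1}\to A_0\to R^{m+1}$, then $R^{m+1}\to H\to R^{m+1}$. The second is $0$, since its entries are sums of composites $R\to R_1\to R$ with $R_1\not\cong R$, which vanish by (R4). The entries of the third are composites $R\to H\to R$; as $H$ is clipped, Lemma 2 puts them all in one maximal ideal $\mathfrak m$ of $S$. The first is the product of an $(m+1)\times m$ and an $m\times(m+1)$ matrix. So over the field $S/\mathfrak m$ the identity matrix of size $m+1$ has rank at most $m$, a contradiction.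 $\square$

**Theorem 2 when $A$ has finite rank.** By (3), $A\cong A'$, so $A\oplus H\cong A\oplus H'$. We prove the following by induction on the number of isomorphism types of rank-one summands in $A$: *if $A$ is completely decomposable of finite rank, $H$ and $H'$ are clipped, $A\oplus H\cong A\oplus H'$ and $H=\bigoplus_\lambda H_\lambda$, then $H'\cong\bigoplus_\lambda H'_\lambda$ with $H'_\lambda\le H_\lambda$ of finite index and $H'_\lambda=H_\lambda$ for almost all $\lambda$.* For $A=0$ take $H'_\lambda=H_\lambda$.

Let $A\ne0$ and write $A=B\oplus A_*$ with $B\cong R^n$, $n\ge1$, and $A_*$ a direct sum of rank-one groups $\not\cong R$. Put $K=A_*\oplus H$ and $K'=A_*\oplus H'$. Then $R^n\oplus K\cong R^n\oplus K'$, and Lemma 3 gives $R\oplus K\cong R\oplus K'$.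

To apply Lemma 4 we need that $K$ has no summand $\cong R$. By (R4) all composites $R\to A_*\to R$ vanish. If $fh=1$ with $h:R\to K$ and $f:K\to R$, then the part of $fh$ through $A_*$ is $0$, so the part through $H$ is $1$, and $H$ has a summand $\cong R$ by (R5). This is impossible because $H$ is clipped. Now apply Lemma 4 to the decomposition $K=A_*\oplus\bigoplus_\lambda H_\lambda$. The summand $A_*$ is not changed, since all composites $R\to A_*\to R$ vanish. So
$$A_*\oplus H'\cong A_*\oplus H^1,\qquad H^1=\bigoplus_\lambda H^1_\lambda,$$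
with $H^1_\lambda\le H_\lambda$ of finite index and equality for almost all $\lambda$.

Adding $B$ on both sides, $A\oplus H^1\cong A\oplus H'\cong A\oplus H$, so $H^1$ is clipped by Lemma 5. The group $A_*$ has one type fewer than $A$, so the induction hypothesis applies to $A_*\oplus H^1\cong A_*\oplus H'$: we get $H'\cong\bigoplus_\lambda H'_\lambda$ with $H'_\lambda\le H^1_\lambda$ of finite index and equality for almost all $\lambda$. Then $H'_\lambda\le H_\lambda$ has finite index too, with equality for almost all $\lambda$.

**Theorem 2 when $H$ has finite rank and $A$ is arbitrary.** We reduce to the first case by finding a finite-rank part of $A$ that sees all of $H'$. By (3), $\operatorname{rank}H'=\operatorname{rank}H<\infty$. Fix a decomposition of $A$ into rank-one summands. A maximal independent subset of $H'$ is finite, so the $A$-components of its elements lie in the sum $A_1$ of finitely many of these summands; let $A_2$ be the sum of the others, so $A=A_1\oplus A_2$. The subgroup $A_1\oplus H$ is a direct summand of $G$, hence pure, and every element of $H'$ has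 a nonzero multiple in the span of the independent subset. So $H'\subseteq A_1\oplus H$.

Since $G=A'\oplus H'$ and $H'\subseteq A_1\oplus H$, the modular law gives
$$A_1\oplus H=H'\oplus B,\qquad B=A'\cap(A_1\oplus H).\tag{10}$$
Then $G=A_2\oplus A_1\oplus H=A_2\oplus B\oplus H'$, so $A'\cong G/H'\cong A_2\oplus B$. Thus $B$ is isomorphic to a direct summand of a completely decomposable group, and so $B$ is completely decomposable by the Baer–Kulikov–Kaplansky theorem (see L. Fuchs, *Infinite Abelian Groups* II). Hence $A_1\oplus H=B\oplus H'$ are two Main Decompositions of one group, with $A_1$ of finite rank, and the first case applies.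

**The equivalence.** Suppose $H=H_1\oplus H_2$ with $H_1,H_2\ne0$. Then $H'\cong H'_1\oplus H'_2$, and both summands are nonzero, because they have finite index in nonzero torsion-free groups, which are infinite. If $H=0$, then $H'=0$. So if $H'$ is indecomposable, then $H$ is. The converse follows by symmetry: by (3) we have $A\cong A'$ and $\operatorname{rank}H=\operatorname{rank}H'$, so $A'$ or $H'$ has finite rank as well, and the roles may be exchanged. $\blacksquare$

The argument for finite-rank $H$ used the finite rank only to obtain $H'\subseteq A_1\oplus H$ with $A_1$ a finite partial sum of rank-one summands of $A$. From that inclusion on, it works for every $H$, and so it gives the conclusion of Theorem 2. Therefore, in the group $G$ of Theorem 1, the decomposable complement $H'$ is contained in no such $A_1\oplus H$: otherwise the splitting of $H'$ into $n\ge2$ nonzero summands would, by the symmetric form of the first case applied to $A_1\oplus H=B\oplus H'$, force a splitting of the indecomposable group $H$.
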